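# Geodesic disks and the lowest Robin eigenvalue at fixed perimeter in the hyperbolic plane

## 1. The function $\cosh r$ on a geodesic disk

Write the hyperbolic plane $\mathbb H^2$ in geodesic polar coordinates, with metric $dr^2+\sinh^2 r\,d\theta^2$. The Laplace–Beltrami operator is
$$\Delta u=u_{rr}+\coth r\,u_r+\frac{1}{\sinh^2 r}\,u_{\theta\theta}.$$
The geodesic disk $B_R$ of radius $R$ has perimeter $2\pi\sinh R$ and area $2\pi(\cosh R-1)$.

Take $u=\cosh r$. Then $\Delta u=\cosh r+\coth r\,\sinh r=2\cosh r$, so $-\Delta u=-2u$. On $\partial B_R$ the outward normal derivative satisfies $\partial_\nu u=u'(R)=\tanh R\cdot u(R)$. Hence, with $\alpha=-\tanh R$, the function $u$ is a positive solution of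
$$-\Delta u=-2u\ \text{ in }B_R,\qquad \partial_\nu u+\alpha u=0\ \text{ on }\partial B_R .$$
A positive eigenfunction belongs to the lowest eigenvalue, so the lowest eigenvalue of this boundary value problem is $-2$.

Now keep $\alpha$ and the perimeter $L$ and change the shape. The lowest eigenvalue is the minimum of the quotient $\big(\int_\Omega|\nabla u|^2+\alpha\int_{\partial\Omega}u^2\big)/\int_\Omega u^2$. Inserting $u=1$ gives the upper bound $\alpha L/A$, where $A$ is the area of $\Omega$. The isoperimetric inequality of $\mathbb H^2$ reads $L^2\ge 4\pi A+A^2$. For a disk there is equality, since $A(4\pi+A)=2\pi(\cosh R-1)\cdot2\pi(\cosh R+1)=4\pi^2\sinh^2R$. So at fixed $L$ the disk has the largest area. As $\alpha<0$, the bound $\alpha L/A$ is then largest for the disk. This suggests that the disk has the highest lowest eigenvalue.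

For our disk, however, the bound is
$$\alpha\frac LA=-\tanh R\,\coth\tfrac R2=-\frac{2}{1+\tanh^2\frac R2},$$
while the true value is $-2$. For small $R$ the two numbers are close. For large $R$ the bound tends to $-1$ and misses the true value by a factor of two, because $\cosh r$ is far from constant: it is concentrated near the boundary. So for large disks the comparison of areas says little.

**Definition (Robin Laplacian).** Let $\Omega\subset\mathbb H^2$ be a bounded smooth domain and $\alpha\in\mathbb R$. The Robin Laplacian $-\Delta_\alpha^\Omega$ is the self-adjoint operator in $L^2(\Omega)$ associated with the closed, lower semibounded form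
$$u\mapsto\int_\Omega|\nabla u|^2\,dV+\alpha\int_{\partial\Omega}|u|^2\,ds,\qquad u\in H^1(\Omega),$$
where $dV$ and $ds$ are hyperbolic area and arc length. Equivalently, it is $-\Delta$ with boundary condition $\partial_\nu u+\alpha u=0$, where $\nu$ is the outward unit normal. Its spectrum is discrete, and $\lambda_1^\alpha(\Omega)$ denotes its lowest eigenvalue.

We use the standard facts that $\lambda_1^\alpha(\Omega)$ is the minimum over $u\ne0$ of the form divided by $\int_\Omega|u|^2$, that it is simple, and that it has a positive eigenfunction, the ground state. An eigenfunction of a higher eigenvalue is orthogonal to the ground state, so it cannot be positive. This justifies the conclusion drawn for $\cosh r$.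

The question is posed in Antonio Celentano, David Krejcirik and Vladimir Lotoreichik, "Optimisation of the lowest Robin eigenvalue in exterior domains of the hyperbolic plane", arXiv:2601.10280 (2026). Is it true that for every $\alpha<0$ and every bounded smooth simply-connected $\Omega\subset\mathbb H^2$
$$\lambda_1^\alpha(\Omega)\le\lambda_1^\alpha(B),\tag{1}$$
where $B$ is a geodesic disk whose boundary has the same length as $\partial\Omega$? The answer is no.

**Theorem 1.** For every $\alpha\in(-\frac23,0)$ there is $R_\alpha$ such that for every $R\ge R_\alpha$ there are smooth domains $\Omega$, star-shaped about the center of $B_R$ (hence simply connected) and arbitrarily $C^\infty$-close to $B_R$, with $|\partial\Omega|=|\partial B_R|$ and $\lambda_1^\alpha(\Omega)>\lambda_1^\alpha(B_R)$. Explicit instance: $R=8$ and the number $\alpha\in(-0.5,-0.4996)$ for which $\lambda_1^\alpha(B_8)=-\frac34$.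

Sections 2–5 prove Theorem 1. Sections 6–8 prove a complement (Theorem 6), which says for which $\alpha$ all disks pass the second-order test that fails here. Nothing below claims *global* maximality of disks for any $\alpha$; in particular, global maximality for $\alpha\le-\frac23$ is not decided.

## 2. Lower bounds from positive solutions of $\Delta v=kv$

To refute (1) we must bound $\lambda_1^\alpha(\Omega)$ from below, and trial functions only give upper bounds. The tool is a positive comparison function.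

**Lemma 2 (Barta/Picone).** Let $\Omega$ be a bounded smooth domain, $\alpha<0$, $k>0$, and let $v>0$ be smooth on $\overline\Omega$ with $\Delta v=kv$. If $\partial_\nu v/v\ge|\alpha|+\delta$ on $\partial\Omega$ for some $\delta>0$, then $\lambda_1^\alpha(\Omega)>-k$.

*Proof.* For real $u\in H^1(\Omega)$, expand the square:
$$0\le\Big|\nabla u-\frac uv\nabla v\Big|^2=|\nabla u|^2-\frac{2u}v\nabla u\cdot\nabla v+\frac{u^2}{v^2}|\nabla v|^2=|\nabla u|^2-\nabla v\cdot\nabla\Big(\frac{u^2}v\Big)\quad\text{a.e.}$$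
The divergence theorem for the field $\frac{u^2}v\nabla v$ holds for $u\in C^\infty(\overline\Omega)$. Both of its sides are continuous in the $H^1$-norm, by the trace theorem, so by density it holds for $u\in H^1(\Omega)$. Therefore
$$\int_\Omega|\nabla u|^2\ge\int_{\partial\Omega}\frac{\partial_\nu v}v\,u^2\,ds-\int_\Omega\frac{\Delta v}v\,u^2\ge(|\alpha|+\delta)\int_{\partial\Omega}u^2\,ds-k\int_\Omega u^2 .$$
Since $\alpha=-|\alpha|$, the form value of $u$ is at least $\delta\int_{\partial\Omega}u^2-k\int_\Omega u^2$. So $\lambda_1^\alpha(\Omega)\ge-k$. If equality held, applying this to the ground state $u$ would give $\delta\int_{\partial\Omega}u^2\,ds\le0$, so $u=0$ on $\partial\Omega$. Then the form value of $u$ is $\int|\nabla u|^2\ge0>-k\int u^2$, a contradiction. $\square$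

The plan is now clear. Let $k=-\lambda_1^\alpha(B_R)$. Find a domain $\Omega$ near $B_R$, of the same perimeter, and a positive solution of $\Delta v=kv$ whose logarithmic normal derivative exceeds $|\alpha|$ *everywhere* on $\partial\Omega$.

The first candidate for $v$ is the ground state of the disk itself, extended beyond the disk. Try it on the example of Section 1: $v=\cosh r$, $k=2$, $|\alpha|=\tanh R$. Take $\Omega=\{r<\rho(\theta)\}$ with $\rho=R+\varepsilon\cos n\theta+O(\varepsilon^2)$ in $C^1$, $n\ge2$. The outward normal is parallel to $\partial_r-\rho_\theta\sinh^{-2}\!\rho\,\partial_\theta$, a vector of length $\sqrt{1+\rho_\theta^2/\sinh^2\rho}$. So on the boundary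
$$\frac{\partial_\nu v}v=\frac{\tanh\rho}{\sqrt{1+\rho_\theta^2/\sinh^2\rho}}=\tanh R+\varepsilon\,\frac{\cos n\theta}{\cosh^2R}+O(\varepsilon^2).$$
The first-order term changes sign. Where $\varepsilon\cos n\theta<0$ the quotient drops below $|\alpha|$, and no second-order adjustment of the domain can repair this. Lemma 2 gives nothing.

The way out is that $\Delta v=kv$ has many more solutions near $B_R$: to the radial one we may add small multiples of solutions of the form $\varphi_n(r)\cos n\theta$. With one such term, of order $\varepsilon$, we can cancel the first-order oscillation. A second one, of order $\varepsilon^2$ with angular frequency $2n$, cancels the second-order oscillation. What is left at order $\varepsilon^2$ is a constant, and its sign decides. To compute that constant and find its sign, we need control over the functions $\varphi_n$.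

## 3. Radial solutions and their logarithmic derivatives

**Notation.** $S=\sinh R$, $C=\cosh R$, $s=\sinh r$, $t=\tanh\frac r2$, $\langle f\rangle=\int_0^{2\pi}f\,d\theta$. We write $k=p(p+1)$ with $p>0$; every $k>0$ has exactly one such $p$. Recall $\coth r=\frac{1+t^2}{2t}$ and $\frac{dt}{dr}=\frac{1-t^2}2$.

For $n\ge0$ let $\varphi_n$ be the regular solution of
$$\varphi_n''+\coth r\,\varphi_n'=\Big(k+\frac{n^2}{s^2}\Big)\varphi_n,\qquad\varphi_n=r^n(1+O(r^2)).\tag{2}$$
The Frobenius indices at $0$ are $\pm n$. The larger index $n$ gives a power series solution, and since $r\coth r$ and $r^2/s^2$ are even in $r$, it is $r^n$ times an even power series. It extends to $(0,\infty)$ because the equation is linear. Write $\varphi=\varphi_0$. In geodesic normal coordinates, $r^n\cos n\theta$ and $r^n\sin n\theta$ are polynomials, and $\varphi_n/r^n$ is a smooth function of $r^2$. So $\varphi$, $\varphi_n\cos n\theta$, $\varphi_n\sin n\theta$ are smooth on all of $\mathbb H^2$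 and solve $\Delta v=kv$.

All $\varphi_n$ are positive and increasing. Indeed (2) says $(s\varphi_n')'=(k+n^2/s^2)s\varphi_n$, and $s\varphi_n'\to0$ at $0$. As long as $\varphi_n>0$, the function $s\varphi_n'$ increases from $0$, so $\varphi_n'>0$; hence $\varphi_n$ never returns to $0$. Put
$$g=\gamma_0=\frac{\varphi'}{\varphi},\qquad\gamma_n=\frac{\varphi_n'}{\varphi_n}\quad(n\ge1).$$
Dividing (2) by $\varphi_n$ gives the Riccati equations
$$g'=k-g^2-\coth r\,g,\qquad\gamma_n'=k+\frac{n^2}{s^2}-\gamma_n^2-\coth r\,\gamma_n,\tag{3}$$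
with $g=O(r)$ and $\gamma_n=\frac nr+O(r)$ at $0$. Differentiating (2) for $n=0$ and using $(\coth r)'=-1/s^2$ shows that $\varphi'$ solves (2) with $n=1$. It is regular at $0$, so $\varphi_1\propto\varphi'$, and
$$\gamma_1-g=\frac{\varphi''}{\varphi'}-\frac{\varphi'}{\varphi}=\frac{g'}g.\tag{4}$$

*Example ($p=1$, $k=2$).* Here all of this is explicit: $\varphi_n\propto t^n(\cosh r+n)$. To check it, let $a=t^n$. Then $a'=na/s$ and $a''+\coth r\,a'=n^2a/s^2$. With $b=\cosh r+n$,
$$(ab)''+\coth r\,(ab)'=\frac{n^2}{s^2}ab+2\,\frac{na}s\,s+2a\cosh r=\Big(2+\frac{n^2}{s^2}\Big)ab .$$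
So $g=\tanh r$ and $\gamma_n=\frac ns+\frac s{\cosh r+n}$; for $n=1$ this is $\coth r$, in agreement with (4), because $\coth r-\tanh r=\frac1{s\cosh r}=g'/g$.

**Disks.** Let $\alpha<0$ and $R>0$. The constant trial function shows $\lambda_1^\alpha(B_R)<0$. By simplicity the positive ground state is radial, so it is a multiple of $\varphi$ with $k=-\lambda_1^\alpha(B_R)$, and the boundary condition says $g(R)=|\alpha|$. Conversely, for each $k>0$ the positive function $\varphi$ is an eigenfunction on $B_R$ for $\alpha=-g(R)$, hence the ground state, and $\lambda_1^\alpha(B_R)=-k$. So a pair $(\alpha,R)$ with $\alpha<0$ corresponds to a pair $(p,R)$ with $p>0$. We shall often fix $p$ and let $r$ run.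

**Lemma 3 (comparison).** (a) Let $n\ge0$, let $f$ be $C^1$ on $(0,\infty)$ with $f-\frac nr$ bounded near $0$, and suppose $f'+f^2+\coth r\,f-k-\frac{n^2}{s^2}\le0$ (resp. $\ge0$) on $(0,\infty)$. Then $f\le\gamma_n$ (resp. $f\ge\gamma_n$), with strict inequality if the hypothesis is strict. (b) Let $a$ be continuous on $(0,\infty)$ with $a=\frac jr+O(1)$ at $0$ for some $j\ge0$. If $Y,y$ are $C^1$, are $O(r)$ at $0$, and $Y'+aY\ge y'+ay$, then $Y\ge y$.

*Proof.* (a) By (3), $m=f-\gamma_n$ satisfies $m'\le-m(f+\gamma_n+\coth r)$. Let $\mu>0$ satisfy $\mu'/\mu=f+\gamma_n+\coth r=\frac{2n+1}r+O(1)$; then $\mu$ behaves like $r^{2n+1}$ at $0$. As $m$ is bounded near $0$, $m\mu\to0$ there, and $(m\mu)'\le0$. So $m\le0$. The strict version and the reversed version are the same. (b) Let $\mu'/\mu=a$; then $\mu$ behaves like $r^j$ and is bounded near $0$. So $(Y-y)\mu\to0$ at $0$ and $((Y-y)\mu)'\ge0$, hence $Y\ge y$. $\square$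

Put
$$D_n=\gamma_n-g,\qquad y_n=s^2D_n,\qquad z_n=s^2(\gamma_n-\gamma_1).$$
Subtracting two equations in (3) and using $(s^2)'=2\coth r\,s^2$,
$$y_n'=n^2-y_n(\gamma_n+g-\coth r),\qquad z_n'=n^2-1-z_n(\gamma_n+\gamma_1-\coth r).\tag{5}$$
At $0$ we have $y_n=O(r)$ and $z_n=O(r)$, and the coefficients in (5) are $\frac{n-1}r+O(r)$ and $\frac nr+O(r)$. So Lemma 3(b) applies to $y_n$ for $n\ge1$ and to $z_n$ for $n\ge2$.

**Lemma 4 (bounds).** For $r>0$:

- **(B1)** $p\tanh\frac r2\le g<p$.
- **(B2)** $\frac ns\le\gamma_n<p+\frac ns$ for $n\ge1$.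
- **(B3)** $\gamma_n>\gamma_m$ for $n>m\ge0$; hence $g'=g(\gamma_1-g)>0$, $y_n>0$ for $n\ge1$, and $z_n>0$ for $n\ge2$.
- **(B4)** $y_n\le n^2y_1$ for $n\ge1$.
- **(B5)** $y_n\le ns$ for $n\ge1$; in particular $D_1(R)\le1/S$.

*Proof.* (B1): in Lemma 3(a) with $n=0$, $f=pt$ gives $\frac{p(1-t^2)}2+p^2t^2+\frac{p(1+t^2)}2-p-p^2=-p^2(1-t^2)<0$, and $f=p$ gives $p(\coth r-1)>0$.

(B2): for $f=n/s$ we have $f'=-n\cosh r/s^2=-\coth r\,f$, so the expression is $f^2-k-n^2/s^2=-k<0$. For $f=p+\frac ns$ it is $p^2+\frac{2pn}s+p\coth r-k=\frac{2pn}s+p(\coth r-1)>0$.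

(B3): $D=\gamma_n-\gamma_m$ satisfies $D'=\frac{n^2-m^2}{s^2}-D(\gamma_n+\gamma_m+\coth r)$. The integrating factor $\mu$ behaves like $r^{n+m+1}$ and $D=O(1/r)$, so $D\mu\to0$ at $0$ since $n+m\ge1$. As $(D\mu)'>0$, $D>0$. The formula for $g'$ is (4).

(B4): $Y=n^2y_1$ satisfies $Y'=n^2-Y(\gamma_1+g-\coth r)\ge n^2-Y(\gamma_n+g-\coth r)$, because $\gamma_n\ge\gamma_1$ and $Y>0$. Compare with (5) by Lemma 3(b).

(B5): for $Y=ns$, (B2) and $g>0$ give $n^2-ns(\gamma_n+g-\coth r)\le n^2-n^2+n\cosh r=Y'$. Lemma 3(b) gives $y_n\le ns$. For $n=1$, $r=R$: $D_1=y_1/S^2\le1/S$. $\square$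

## 4. Perturbed disks with the same perimeter

Fix $\alpha<0$, $R>0$, $k=-\lambda_1^\alpha(B_R)$, so $g(R)=|\alpha|$. From now on $g,g',g'',\gamma_n,D_n,D_n',y_n,z_n$ without argument are taken at $R$. Define
$$\tau_n=\tfrac12g'\Big(g-\frac{g'}{D_n}\Big)-\frac{n^2-1}{4S^2}\,(g+g'\tanh R).\tag{6}$$
By (4), $g'=gD_1$, so $g-\frac{g'}{D_n}=g\,\frac{D_n-D_1}{D_n}=g\,\frac{z_n}{y_n}$ and $S^2g'=gy_1$. In particular $\tau_1=0$, and
$$\Theta_n:=\frac{4S^2}g\,\tau_n=2\,g\,y_1\frac{z_n}{y_n}-(n^2-1)(1+D_1\tanh R).\tag{7}$$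

**Proposition 5.** If $\tau_n>0$ for some $n\ge2$, there are smooth domains $\Omega_\varepsilon\to B_R$ in $C^\infty$ $(\varepsilon\to0)$, star-shaped about the center of $B_R$, with $|\partial\Omega_\varepsilon|=|\partial B_R|$ and $\lambda_1^\alpha(\Omega_\varepsilon)>\lambda_1^\alpha(B_R)$.

*Proof.* **Step 1: domains with exactly the right perimeter.** Let $\Omega_\varepsilon=\{r<\rho_\varepsilon(\theta)\}$ with $\rho_\varepsilon=R+\varepsilon\cos n\theta+\varepsilon^2c_\varepsilon$ and constants $c_\varepsilon$ to be found. The perimeter of $\{r<R+\varepsilon\cos n\theta+\varepsilon^2c\}$ is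
$$P(\varepsilon,c)=\int_0^{2\pi}\sqrt{\sinh^2(R+\varepsilon\cos n\theta+\varepsilon^2c)+\varepsilon^2n^2\sin^2n\theta}\;d\theta,$$
smooth near $\varepsilon=0$. For every $c$, $P(0,c)=2\pi S$ and $\partial_\varepsilon P(0,c)=C\langle\cos n\theta\rangle=0$. By Taylor's formula with integral remainder, $P-2\pi S=\varepsilon^2Q(\varepsilon,c)$ with $Q$ smooth. Expanding $\sinh\rho=S+C(\varepsilon\cos n\theta+\varepsilon^2c)+\frac12S\varepsilon^2\cos^2n\theta+O(\varepsilon^3)$ and $\sqrt{x^2+y^2}=x+\frac{y^2}{2x}+\dots$,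
$$Q(0,c)=\int_0^{2\pi}\Big[Cc+\tfrac12S\cos^2n\theta+\tfrac{n^2}{2S}\sin^2n\theta\Big]d\theta=2\pi\Big\{Cc+\tfrac14\Big(S+\frac{n^2}S\Big)\Big\}.$$
Since $\partial_cQ(0,c)=2\pi C\ne0$, the implicit function theorem gives a smooth function $c_\varepsilon$ with $Q(\varepsilon,c_\varepsilon)=0$, that is, perimeter exactly $2\pi S$, and
$$c_0=-\frac1{4C}\Big(S+\frac{n^2}S\Big).\tag{8}$$

**Step 2: the comparison function.** Let $\Phi=\varphi/\varphi(R)$, $\Phi_m=\varphi_m/\varphi_m(R)$, and
$$v_\varepsilon=\Phi+\varepsilon w\,\Phi_n\cos n\theta+\varepsilon^2w_2\,\Phi_{2n}\cos2n\theta,\qquad w,w_2\in\mathbb R.$$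
It is smooth on $\mathbb H^2$ and $\Delta v_\varepsilon=kv_\varepsilon$. For small $\varepsilon$, $\overline{\Omega_\varepsilon}\subset B_{R+1}$. There $\Phi\ge\Phi(0)>0$ and the other terms are $O(\varepsilon)$ uniformly, so $v_\varepsilon>0$ on $\overline{\Omega_\varepsilon}$. With the normal of Section 2, on $\partial\Omega_\varepsilon$
$$T_\varepsilon(\theta):=\frac{\partial_\nu v_\varepsilon}{v_\varepsilon}=\frac{v_r-\rho_\theta v_\theta/\sinh^2\rho}{v\,\sqrt{1+\rho_\theta^2/\sinh^2\rho}} .$$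
This is smooth in $(\varepsilon,\theta)\in[-\varepsilon_0,\varepsilon_0]\times\mathbb R/2\pi\mathbb Z$, a compact set, so its Taylor expansion in $\varepsilon$ is uniform in $\theta$.

**Step 3: expansion of $T_\varepsilon$ to second order.** Put $f=\Phi_n/\Phi$ and $e=\Phi_{2n}/\Phi$. Then $f(R)=e(R)=1$ and $f'=f(\gamma_n-g)$, so $f'(R)=D_n$, $f''(R)=D_n^2+D_n'$, $e'(R)=D_{2n}$. Since $\ln v=\ln\Phi+\ln(1+\varepsilon wf\cos n\theta+\varepsilon^2w_2e\cos2n\theta)$, for $r$ near $R$
$$\frac{v_r}v=g(r)+\varepsilon wf'\cos n\theta+\varepsilon^2\big[w_2e'\cos2n\theta-w^2ff'\cos^2n\theta\big]+O(\varepsilon^3).$$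
Insert $r=\rho_\varepsilon$:
$$g(\rho_\varepsilon)=g+g'(\varepsilon\cos n\theta+\varepsilon^2c_0)+\tfrac12g''\varepsilon^2\cos^2n\theta+O(\varepsilon^3),\qquad f'(\rho_\varepsilon)=D_n+\varepsilon(D_n^2+D_n')\cos n\theta+O(\varepsilon^2).$$
For the tangential part, $\rho_\theta=-\varepsilon n\sin n\theta$ and $v_\theta/v=-\varepsilon wn\sin n\theta+O(\varepsilon^2)$, so $-\rho_\theta v_\theta/(v\sinh^2\rho)=-\varepsilon^2\frac{n^2}{S^2}w\sin^2n\theta+O(\varepsilon^3)$. The square root contributes the factor $1-\varepsilon^2\frac{n^2}{2S^2}\sin^2n\theta+O(\varepsilon^3)$, which acts on the leading term $g$. Altogether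
$$T_\varepsilon=g+\varepsilon(g'+wD_n)\cos n\theta+\varepsilon^2q(\theta)+O(\varepsilon^3),$$
$$q=g'c_0+\Big[\tfrac12g''+w(D_n^2+D_n')-w^2D_n\Big]\cos^2n\theta-\frac{n^2}{S^2}\Big(w+\frac g2\Big)\sin^2n\theta+w_2D_{2n}\cos2n\theta .$$

**Step 4: removing the oscillations.** Choose $w=-g'/D_n$; the first-order term disappears. Next write $\cos^2n\theta=\frac12(1+\cos2n\theta)$ and $\sin^2n\theta=\frac12(1-\cos2n\theta)$. Since $D_{2n}>0$ by (B3), we can choose $w_2$ so that the $\cos2n\theta$-part of $q$ vanishes. Then $q$ is the constant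
$$q_0=g'c_0+\tfrac12\Big[\tfrac12g''+w(D_n^2+D_n')-w^2D_n\Big]-\frac{n^2}{2S^2}\Big(w+\frac g2\Big).$$

**Step 5: $q_0=\tau_n$.** Differentiating (3), and subtracting its two equations,
$$g''=-2gg'-\frac CSg'+\frac g{S^2},\qquad D_n'=\frac{n^2}{S^2}-D_n\Big(D_n+2g+\frac CS\Big).\tag{9}$$
With $w=-g'/D_n$ we get $w(D_n^2+D_n')=-\frac{n^2g'}{S^2D_n}+g'(2g+\frac CS)$ and $-w^2D_n=-\frac{g'^2}{D_n}$. Adding $\frac12g''$, the square bracket equals
$$g'\Big(g-\frac{g'}{D_n}\Big)+\frac C{2S}g'+\frac g{2S^2}-\frac{n^2g'}{S^2D_n}.$$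
Moreover $-\frac{n^2}{2S^2}(w+\frac g2)=\frac{n^2g'}{2S^2D_n}-\frac{n^2g}{4S^2}$. Take half the bracket, add this and $g'c_0$ from (8). The terms $\pm\frac{n^2g'}{2S^2D_n}$ cancel:
$$q_0=\tfrac12g'\Big(g-\frac{g'}{D_n}\Big)-\frac{(n^2-1)g}{4S^2}+g'\Big[\frac C{4S}-\frac S{4C}-\frac{n^2}{4SC}\Big].$$
By $C^2-S^2=1$ the last bracket is $-\frac{n^2-1}{4SC}=-\frac{n^2-1}{4S^2}\tanh R$. So $q_0=\tau_n$.

**Step 6: conclusion.** If $\tau_n>0$, then $T_\varepsilon=|\alpha|+\varepsilon^2\tau_n+O(\varepsilon^3)\ge|\alpha|+\frac12\tau_n\varepsilon^2$ on $\partial\Omega_\varepsilon$ for all small $\varepsilon\ne0$. Lemma 2 with $\delta=\frac12\tau_n\varepsilon^2$ gives $\lambda_1^\alpha(\Omega_\varepsilon)>-k=\lambda_1^\alpha(B_R)$. $\square$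

*Example ($p=1$, continued).* From $\gamma_n=\frac nS+\frac S{C+n}$ and $g=\frac SC$ we get
$$D_1=\frac1{SC},\qquad y_1=\frac SC,\qquad y_n=\frac{nS(1+nC)}{C(C+n)},\qquad z_n=\frac{(n^2-1)S}{C+n},$$
$$\frac{\Theta_n}{n^2-1}=\frac{2S^2}{nC(1+nC)}-1-\frac1{C^2}<\frac2{n^2}-1<0\qquad(n\ge2).$$
So for the disks of Section 1 the constant has the wrong sign for us, whatever $R$ is. The counterexamples must come from smaller $p$.

## 5. The mode $n=2$ on large disks

*Where $\frac23$ comes from.* Fix $p>\frac12$ and let $R\to\infty$. By (B1)–(B3), $p\tanh\frac r2\le g<\gamma_n<p+\frac ns$, so $g$ and $\gamma_n$ tend to $p$, and the coefficients in (5) tend to $2p-1>0$. A solution of $y'=b-a(r)y$ with $a(r)\to a_\infty>0$ tends to $b/a_\infty$. Hence $y_n\to\frac{n^2}{2p-1}$, $z_n\to\frac{n^2-1}{2p-1}$, $D_1\to0$, and by (7)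
$$\Theta_n\to(n^2-1)\Big(\frac{2p}{n^2(2p-1)}-1\Big).$$
For $n=2$ this limit is positive exactly when $p<\frac23$. Moreover $|\alpha|=g(R)$ tends to $p$. Theorem 1 fixes $\alpha$ rather than $p$, and allows $p\le\frac12$ too, so we now argue with inequalities.

**Proof of Theorem 1.** **Step 1: a sufficient condition.** By (B4), $y_1/y_2\ge\frac14$, and by (B5), $D_1\tanh R\le1/S$. So (7) gives $\Theta_2\ge\frac12gz_2-3(1+\frac1S)$, and
$$g(R)\,z_2(R)>6\,(1+1/S)\ \Longrightarrow\ \tau_2>0.\tag{10}$$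

**Step 2: an upper bound for $p$.** Fix $a=|\alpha|\in(0,\frac23)$. Then $\frac34a<\frac12$, that is, $a<\frac12+\frac a4$. So we can choose $\bar p$ with
$$\max(a,\tfrac12)<\bar p<\tfrac12+\tfrac a4 .$$
For given $R$ let $k=p(p+1)=-\lambda_1^\alpha(B_R)$, so $g(R)=a$. By (B1), $p\le a\coth\frac R2$, hence $p<\bar p$ for all large $R$.

**Step 3: a lower bound for $z_2(R)$.** Fix such an $R$, with its $p$. On $(0,R]$, (B2) and $\coth r\ge1$ give $\gamma_2+\gamma_1-\coth r\le2\bar p-1+\frac3s$. As $z_2>0$, (5) yields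
$$z_2'\ge3-z_2\Big(2\bar p-1+\frac3s\Big).$$
Since $(\ln\tanh\frac r2)'=\frac1s$, the integrating factor is $\mu=e^{(2\bar p-1)r}\tanh^3\frac r2$. We have $(z_2\mu)'\ge3\mu$ and $z_2\mu\to0$ at $0$. Integrating, and substituting $x=R-r$,
$$z_2(R)\ge3\int_0^Re^{-(2\bar p-1)(R-r)}\Big(\frac{\tanh(r/2)}{\tanh(R/2)}\Big)^3dr\ge3\int_0^Re^{-(2\bar p-1)x}\tanh^3\tfrac{R-x}2\,dx .\tag{11}$$
Extended by $0$ for $x>R$, the last integrand increases with $R$ to $e^{-(2\bar p-1)x}$. By monotone convergence the right side tends to $\frac3{2\bar p-1}$.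

**Step 4: conclusion.** Hence $\liminf_{R\to\infty}g(R)z_2(R)\ge\frac{3a}{2\bar p-1}$, where for each $R$ the corresponding $p$ is used. Because $\bar p<\frac12+\frac a4$, we have $2\bar p-1<\frac a2$, so this lower bound exceeds $6$. Meanwhile $6(1+1/S)\to6$. So there is $R_\alpha$ such that (10) applies for all $R\ge R_\alpha$, and Proposition 5 with $n=2$ gives the domains.

**Step 5: the explicit instance.** Take $p=\frac12$, so $k=\frac34$, $R=8$, and $\alpha=-g(8)$; then $\lambda_1^\alpha(B_8)=-\frac34$. By (B1), $|\alpha|\in[\frac12\tanh4,\frac12)\subset(0.4996,0.5)$, since $\tanh4>1-2e^{-8}>0.9993$. The argument for (11), with $p=\frac12$ in place of $\bar p$, has $2p-1=0$ and gives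
$$z_2(8)\ge3\int_0^8\tanh^3\tfrac r2\,dr=6\ln\cosh4-3\tanh^24>6(3.306)-3>16.8,$$
using $\int_0^x\tanh^3=\ln\cosh x-\frac12\tanh^2x$ and $\ln\cosh4>4-\ln2>3.306$. So $g(8)z_2(8)>0.4996\cdot16.8>8.3>6.01>6(1+1/\sinh8)$, as $\sinh8>1490$. Now (10) and Proposition 5 apply. $\blacksquare$

So inequality (1) is false: for these $\alpha$ and these perimeters, the geodesic disk does not maximize $\lambda_1^\alpha$ among smooth simply-connected domains of the same perimeter.

## 6. Stable disks and the second-order upper bound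

The numbers $\tau_n$ do more than produce counterexamples: they also bound the eigenvalue from above to second order.

**Definition (stable, unstable).** $B_R$ is *stable* for $\alpha$ if $\tau_n<0$ for all $n\ge2$, and *unstable* if $\tau_n>0$ for some $n\ge2$.

For instance, $B_R$ is stable for $\alpha=-\tanh R$ by the example after Proposition 5, and $B_8$ is unstable for the explicit $\alpha$ of Theorem 1. By Proposition 5, an unstable disk is not a local maximizer.

**Theorem 6.** (i) If $\alpha\le-\frac23$, every disk is stable. (ii) If $-\frac23<\alpha<0$, $B_R$ is unstable for all large $R$. (iii) As $\alpha\to0^-$ the threshold is $|\alpha|L\approx6\pi$: for $c<6\pi$ and $|\alpha|$ small (depending on $c$), all disks with perimeter $L\le c/|\alpha|$ are stable; for $c>6\pi$ and $|\alpha|$ small, all disks with $L\ge c/|\alpha|$ are unstable.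

Part (ii) was proved in Section 5, where we showed $\tau_2>0$ for all $R\ge R_\alpha$. Parts (i) and (iii) are proved in Sections 7 and 8. First we see what stability gives.

**Proposition 7.** Let $\Omega_\varepsilon=\{r<\rho_\varepsilon(\theta)\}$ with $\rho_\varepsilon=R+\varepsilon h(\theta)+\varepsilon^2c(\theta)+O(\varepsilon^3)$ smooth in $(\varepsilon,\theta)$ and $|\partial\Omega_\varepsilon|=2\pi S$. Then $\langle h\rangle=0$, and with the Fourier decomposition $h=\sum_{n\ge1}h_n$,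
$$\lambda_1^\alpha(\Omega_\varepsilon)\le\lambda_1^\alpha(B_R)+\frac{2S}{\int_{B_R}\Phi^2}\,\varepsilon^2\sum_{n\ge2}\tau_n\langle h_n^2\rangle+O(\varepsilon^3).\tag{12}$$
In particular, if $B_R$ is stable and $h\notin\mathrm{span}\{\cos\theta,\sin\theta\}$, then $\lambda_1^\alpha(\Omega_\varepsilon)<\lambda_1^\alpha(B_R)$ for $0<|\varepsilon|\ll1$.

The excluded first-order parts are the infinitesimal translations, for which nothing can be gained, in accordance with $\tau_1=0$. So a stable disk is a strict local maximizer along smooth perimeter-preserving families whose first-order part is not an infinitesimal translation.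

*Proof.* **Step 1: the perimeter constraint.** Expanding $\int_0^{2\pi}\sqrt{\sinh^2\rho+\rho_\theta^2}\,d\theta=2\pi S$ as in Section 4, the orders $\varepsilon$ and $\varepsilon^2$ give
$$\langle h\rangle=0,\qquad C\langle c\rangle=-\tfrac12S\langle h^2\rangle-\tfrac1{2S}\langle h_\theta^2\rangle.\tag{13}$$

**Step 2: the trial function.** Its correction imitates Step 4 of Proposition 5. Let $W$ solve $\Delta W=kW$ in $B_R$ with $W=-\sum_n\frac{g'}{D_n}h_n$ on $\partial B_R$. Since $D_n\ge D_1>0$ and $h$ is smooth, the boundary data are smooth, so $W$ is smooth on $\overline{B_R}$; extend it smoothly beyond. The $n$-th Fourier mode of $W$ is regular at $0$ and solves (2), so it is a multiple of $\varphi_n$, and therefore $W_r=-\sum_n\gamma_n\frac{g'}{D_n}h_n$ on $\partial B_R$. Take $u=\Phi+\varepsilon W$ and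
$$J_\varepsilon(u)=\int_{\Omega_\varepsilon}(|\nabla u|^2+ku^2)-g\int_{\partial\Omega_\varepsilon}u^2\,ds .$$
As $g=|\alpha|$, the variational principle says
$$\lambda_1^\alpha(\Omega_\varepsilon)\le-k+\frac{J_\varepsilon(u)}{\int_{\Omega_\varepsilon}u^2},\qquad\int_{\Omega_\varepsilon}u^2=\int_{B_R}\Phi^2+O(\varepsilon).\tag{14}$$

**Step 3: reduction to the boundary.** Since $\Delta\Phi=k\Phi$ everywhere, integration by parts in the terms containing $\Phi$ gives boundary integrals. The term quadratic in $W$ differs by $O(\varepsilon)$ from its value on $B_R$, which is $\int_{\partial B_R}W(W_r-gW)\,ds$. So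
$$J_\varepsilon(u)=\int_{\partial\Omega_\varepsilon}\Phi(\partial_\nu\Phi-g\Phi)\,ds+2\varepsilon\int_{\partial\Omega_\varepsilon}W(\partial_\nu\Phi-g\Phi)\,ds+\varepsilon^2S\langle W(W_r-gW)\rangle+O(\varepsilon^3).$$
Because $ds=\sinh\rho\sqrt{1+\rho_\theta^2/\sinh^2\rho}\,d\theta$, the normal derivative satisfies $\partial_\nu\Phi\,ds=\Phi'(\rho)\sinh\rho\,d\theta$. Hence
$$(\partial_\nu\Phi-g\Phi)\,ds=\Phi(\rho)\Big[\sinh\rho\,(g(\rho)-g(R))-g(R)\frac{\rho_\theta^2}{2\sinh\rho}+O(\varepsilon^4)\Big]d\theta=\varepsilon Sg'h\,d\theta+O(\varepsilon^2).$$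

**Step 4: the second-order coefficient.** The middle term of $J_\varepsilon(u)$ is $2\varepsilon^2Sg'\langle hW\rangle+O(\varepsilon^3)$. For the first term use $\Phi(\rho)^2=1+2g\varepsilon h+O(\varepsilon^2)$, $\sinh\rho=S+C\varepsilon h+O(\varepsilon^2)$ and $g(\rho)-g(R)=g'(\varepsilon h+\varepsilon^2c)+\frac12g''\varepsilon^2h^2+O(\varepsilon^3)$. Its order $\varepsilon$ is $Sg'\langle h\rangle=0$; its order $\varepsilon^2$ is
$$Sg'\langle c\rangle+\tfrac12Sg''\langle h^2\rangle+(2gS+C)g'\langle h^2\rangle-\tfrac g{2S}\langle h_\theta^2\rangle=Sg'\langle c\rangle+\langle h^2\rangle\Big(Sgg'+\tfrac12Cg'+\tfrac g{2S}\Big)-\tfrac g{2S}\langle h_\theta^2\rangle,$$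
by (9). From (13), $Sg'\langle c\rangle=-\frac{S^2g'}{2C}\langle h^2\rangle-\frac{g'}{2C}\langle h_\theta^2\rangle$, and $\frac C2-\frac{S^2}{2C}=\frac1{2C}$. So the coefficient of $\varepsilon^2$ in $J_\varepsilon(u)$ is
$$Sgg'\langle h^2\rangle-\Big(\frac{g'}{2C}+\frac g{2S}\Big)\big(\langle h_\theta^2\rangle-\langle h^2\rangle\big)+2Sg'\langle hW\rangle+S\langle W(W_r-gW)\rangle .$$

**Step 5: Fourier modes.** Different modes are orthogonal, $\langle h_\theta^2\rangle=\sum n^2\langle h_n^2\rangle$, and on $\partial B_R$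
$$2Sg'\langle hW\rangle=-2S\sum_n\frac{g'^2}{D_n}\langle h_n^2\rangle,\qquad S\langle W(W_r-gW)\rangle=S\sum_n(\gamma_n-g)\frac{g'^2}{D_n^2}\langle h_n^2\rangle=S\sum_n\frac{g'^2}{D_n}\langle h_n^2\rangle .$$
So the coefficient is
$$\sum_n\Big[Sg'\Big(g-\frac{g'}{D_n}\Big)-(n^2-1)\Big(\frac g{2S}+\frac{g'}{2C}\Big)\Big]\langle h_n^2\rangle=2S\sum_n\tau_n\langle h_n^2\rangle,$$
by (6) and $\frac1{2C}=\frac1{2S}\tanh R$. As $\tau_1=0$, the sum starts at $n=2$. Inserting this in (14) proves (12). If $B_R$ is stable and some $h_n\ne0$ with $n\ge2$, the sum is negative, which gives the last claim. $\square$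

## 7. Stability for $p>\frac23$

**Proof of Theorem 6(i).** **Step 1: reduction to one quantity.** Let $\alpha\le-\frac23$. By (B1), $p>g(R)=|\alpha|\ge\frac23$. We claim $z_n\le\frac{n^2-1}{n^2}y_n$ for $n\ge2$. Indeed, since $\gamma_1>g$, the function $Z=\frac{n^2-1}{n^2}y_n>0$ satisfies
$$Z'=n^2-1-Z(\gamma_n+g-\coth r)\ge n^2-1-Z(\gamma_n+\gamma_1-\coth r),$$
and Lemma 3(b) with (5) applies. Put $G:=S^2g'=gy_1$. As $D_1\tanh R>0$, (7) gives for $n\ge2$
$$\Theta_n<(n^2-1)\Big(\frac{2G}{n^2}-1\Big)\le(n^2-1)\Big(\frac G2-1\Big).$$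
So Theorem 6(i) follows from the next lemma. In the example $p=1$ we have $G=\tanh^2R<1$.

**Lemma 8.** If $p>\frac23$, then $G<2$ for all $R>0$.

Here $p$ is fixed, and $g$, $G$ are functions of $R$. By (3), $G=S^2(k-g^2-\coth R\,g)$, which is decreasing in $g\ge0$. So lower bounds for $g$ give upper bounds for $G$.

*Proof.* **Step 1: a bound for small and moderate $R$.** With $\sigma=\tanh^2\frac R2$ we show
$$G\le p\sigma(1+4p-p\sigma).\tag{15}$$
Improve the lower bound in (B1): let $f=\frac12pt(3-t^2)$ and $u=1-t^2$. Then $f'=\frac12p\cdot3u\cdot\frac u2=\frac34pu^2$. Next, $f^2=\frac{p^2}4(1-u)(2+u)^2=p^2(1-\frac34u^2-\frac14u^3)$. Finally, $\coth r\,f=\frac p4(1+t^2)(3-t^2)=\frac p4(2-u)(2+u)=p-\frac14pu^2$. Hence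
$$f'+f^2+\coth r\,f-k=pu^2\Big(\tfrac12-\tfrac34p-\tfrac14pu\Big)\le0,$$
because $p\ge\frac23$. Lemma 3(a) with $n=0$ gives $f\le g$. At $r=R$ we have $S=2t/u$, so
$$G\le S^2(k-f^2-\coth R\,f)=\frac{4t^2}{u^2}\cdot\frac{pu^2}4\,(1+3p+pu)=p\sigma(1+4p-p\sigma).$$

**Step 2: a barrier for larger $R$.** We show: *if $G<2$ at $R_0$ and*
$$\frac{28}{\sinh^2R_0}\le(3p-2)(3p+5),\tag{16}$$
*then $G<2$ for all $R\ge R_0$.* Since $28/\sinh^2R$ decreases, the inequality in (16) holds for all $R\ge R_0$. The condition $G<2$ means $g^2+\coth R\,g>k-2/S^2$. Let $f$ be the larger root of $f^2+\coth R\,f=k-2/S^2$; using $\coth^2R=1+S^{-2}$ and $1+4k=(2p+1)^2$,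
$$f=\tfrac12\big(-\coth R+\sqrt Q\big),\qquad Q=(2p+1)^2-\frac7{S^2}.$$
Now (16) at $R$ is the same as $49(1+S^{-2})\le9(2p+1)^2-63S^{-2}=9Q$, because $9(2p+1)^2-49=(6p-4)(6p+10)=4(3p-2)(3p+5)$. So $Q>0$ on $[R_0,\infty)$ and $7\coth R\le3\sqrt Q$. Since $Q'=14C/S^3$,
$$f'=\frac1{2S^2}\Big(1+\frac{7\coth R}{\sqrt Q}\Big)\le\frac2{S^2}.$$
Both $g$ and $f$ are $\ge-\frac12\coth R$, where $x\mapsto x^2+\coth R\,x$ is increasing, so $G<2\iff g>f$. Finally, by (3) and $k=f^2+\coth R\,f+2/S^2$,
$$(g-f)'=-(g-f)(g+f+\coth R)+\frac2{S^2}-f'\ge-(g-f)(g+f+\coth R).$$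
Multiplying by a positive integrating factor shows that $g>f$ at $R_0$ implies $g>f$ for all $R\ge R_0$.

**Step 3: the case $\frac23<p\le1$.** We join Steps 1 and 2 at a suitable point. The bound (15) is increasing in $\sigma\in[0,1]$, as its derivative is $p(1+4p-2p\sigma)>0$. Put $\sigma_0=\frac3{12p-5}$; since $12p-5>3$, $\sigma_0\in(0,1)$. We have
$$p\sigma_0(1+4p-p\sigma_0)=\frac{3p\,(48p^2-11p-5)}{(12p-5)^2},$$
so this is $<2$ if and only if
$$144p^3-321p^2+225p-50=(3p-2)(48p^2-75p+25)<0 .$$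
The convex quadratic equals $-\frac{11}3$ at $p=\frac23$ and $-2$ at $p=1$, so it is negative on $[\frac23,1]$, and $3p-2>0$. Thus the inequality is true, and $G<2$ whenever $\sigma\le\sigma_0$. At $\sigma=\sigma_0$, from $S^{-2}=\frac{(1-\sigma)^2}{4\sigma}$ and $1-\sigma_0=\frac{4(3p-2)}{12p-5}$,
$$\frac{28}{S^2}=\frac{7(1-\sigma_0)^2}{\sigma_0}=\frac{112\,(3p-2)^2}{3(12p-5)} .$$
This is $\le(3p-2)(3p+5)$ if and only if $112(3p-2)\le3(12p-5)(3p+5)=108p^2+135p-75$, that is, $108p^2-201p+149\ge0$. The discriminant $201^2-4\cdot108\cdot149=40401-64368$ is negative, so this holds. Step 2 covers $\sigma\ge\sigma_0$.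

**Step 4: the case $p\ge1$.** If $S\le2/p$, then $G=gy_1<pS\le2$ by (B1) and (B5). At $S=2/p$ we have $28/S^2=7p^2$, and $7p^2\le9p^2+9p-10=(3p-2)(3p+5)$ because $2p^2+9p-10\ge1$ for $p\ge1$. Step 2 covers $S\ge2/p$. $\square$

This completes the proof of Theorem 6(i). $\blacksquare$

## 8. Small $|\alpha|$ and the constant $6\pi$

**Lemma 9.** At $r=R$, with $n\ge1$ for $y_n$ and $n\ge2$ for $z_n$,
$$nSe^{-2pR}\le y_n\le nS,\qquad(n-1)Se^{-2pR}\le z_n\le(n-1)S .$$

*Proof.* The upper bound for $y_n$ is (B5). For the upper bound for $z_n$ take $Z=(n-1)s$. By (B2), $s(\gamma_n+\gamma_1)\ge n+1$, so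
$$n^2-1-Z(\gamma_n+\gamma_1-\coth r)\le n^2-1-(n-1)(n+1)+(n-1)\cosh r=Z',$$
and Lemma 3(b) applies. For the lower bounds, (B1), (B2) and $y_n,z_n>0$ in (5) give
$$y_n'\ge n^2-y_n\Big(2p+\frac ns-\coth r\Big),\qquad z_n'\ge n^2-1-z_n\Big(2p+\frac{n+1}s-\coth r\Big).$$
For $m=nse^{-2pr}$ we have $m'=n\cosh r\,e^{-2pr}-2pm$, hence
$$n^2-m\Big(2p+\frac ns-\coth r\Big)=n^2(1-e^{-2pr})+m'\ge m' .$$
For $m=(n-1)se^{-2pr}$, in the same way,
$$n^2-1-m\Big(2p+\frac{n+1}s-\coth r\Big)=(n^2-1)(1-e^{-2pr})+m'\ge m' .$$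
The coefficients are $\frac{n-1}r+O(1)$ and $\frac nr+O(1)$ at $0$, so Lemma 3(b) gives $y_n\ge m$ and $z_n\ge m$ respectively. $\square$

**Proof of Theorem 6(iii).** **Step 1: two-sided criteria.** Let $L=2\pi S$, so $gS=|\alpha|L/2\pi$. By (7), Lemma 9 and $0<D_1\le1/S$, for $n\ge2$
$$\Theta_n<2gS\,\frac{n-1}n\,e^{2pR}-(n^2-1)=\frac{n-1}n\big[2gSe^{2pR}-n(n+1)\big],\qquad\Theta_2\ge gSe^{-4pR}-3\Big(1+\frac1S\Big).$$
Since $n(n+1)\ge6$ for $n\ge2$,
$$|\alpha|L<6\pi e^{-2pR}\ \Rightarrow\ B_R\text{ stable},\qquad|\alpha|L>6\pi\Big(1+\frac1S\Big)e^{4pR}\ \Rightarrow\ B_R\text{ unstable}.\tag{17}$$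
It remains to see that the exponentials are harmless. By (B1) and $\coth x\le1+\frac1x$,
$$pR\le|\alpha|R\coth\tfrac R2\le|\alpha|(R+2).\tag{18}$$

**Step 2: $c<6\pi$, $L\le c/|\alpha|$.** Then $\sinh R\le c/(2\pi|\alpha|)$, so $R$ is at most of the order of $\ln(1/|\alpha|)$. By (18), $pR\to0$ as $\alpha\to0$, uniformly over these disks. For $|\alpha|$ small, $|\alpha|L\le c<6\pi e^{-2pR}$ for all of them, and (17) gives stability.

**Step 3: $c>6\pi$, $L\ge c/|\alpha|$.** Define $R_c$ by $\sinh R_c=c/(2\pi|\alpha|)$, so the disks in question have $R\ge R_c$, and put $\bar p=|\alpha|\coth(R_c/2)$. By (B1), $p\le|\alpha|\coth\frac R2\le\bar p$ for $R\ge R_c$. As $\alpha\to0$ we have $R_c\to\infty$, $\bar p\to0$, and $\bar pR_c\le|\alpha|(R_c+2)\to0$. When $4\bar p<1$, the function $Se^{-4\bar pR}$ is increasing in $R$, since its derivative is $(C-4\bar pS)e^{-4\bar pR}>0$. The factor $1/(1+1/S)$ is increasing too. So for all $R\ge R_c$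
$$\frac{|\alpha|Se^{-4pR}}{1+1/S}\ge\frac{|\alpha|Se^{-4\bar pR}}{1+1/S}\ge\frac c{2\pi}\,\frac{e^{-4\bar pR_c}}{1+1/\sinh R_c}\ \xrightarrow[\alpha\to0]{}\ \frac c{2\pi}>3 .$$
For $|\alpha|$ small the left side exceeds $3$ for all $R\ge R_c$. This is the instability condition in (17), since $|\alpha|L=2\pi|\alpha|S$. $\blacksquare$
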